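\title{The Stanley depth of powers of the maximal ideal}

\begin{abstract}
Let $\mathfrak m=(x_1,\dots,x_n)$ be the maximal irrelevant ideal of the polynomial ring in $n$ variables over a field. We prove that the Stanley depth of $\mathfrak m^k$ equals $\lceil n/(k+1)\rceil$ for all $k\ge1$, confirming a conjecture stated in a paper of Cimpoeas. The upper bound is a count of monomials in two consecutive degrees. For the lower bound we place the variables on a circle and construct a Stanley decomposition explicitly, in two steps: a confluent reduction procedure on monomials, and a partition of the monomials on which the procedure stops early. As a consequence we compute the Stanley depth of every power of a monomial complete intersection.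
\end{abstract}

\section{Introduction}

Let $K$ be a field and let $S=K[x_1,\dots,x_n]$ carry its standard $\mathbb Z^n$-grading, in which the degree of a monomial is its exponent vector. Let $M$ be a finitely generated $\mathbb Z^n$-graded $S$-module. A \emph{Stanley decomposition} of $M$ is a decomposition of $K$-vector spaces
\[
\mathcal D:\quad M=\bigoplus_{i=1}^r m_iK[Z_i],
\]
where the $m_i\in M$ are nonzero homogeneous elements, $Z_i\subset\{x_1,\dots,x_n\}$, and each $m_iK[Z_i]$ is a free module over the polynomial ring $K[Z_i]$. One puts $\operatorname{sdepth}(\mathcal D)=\min_i|Z_i|$, and the \emph{Stanley depth} $\operatorname{sdepth}(M)$ is the maximum of $\operatorname{sdepth}(\mathcal D)$ over all Stanley decompositions $\mathcal D$ of $M$.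

Thus $M$ is cut into finitely many shifted copies of polynomial rings, and the Stanley depth is the number of variables in the smallest piece, for the best possible way of cutting. At one extreme, $S=1\cdot K[x_1,\dots,x_n]$ has Stanley depth $n$. At the other, a nonzero module of finite length has Stanley depth $0$, since it contains no copy of a polynomial ring in one or more variables. In between, the choice of the decomposition matters. Let $\mathfrak m=(x_1,\dots,x_n)$ be the maximal irrelevant ideal and take $n=3$. Sorting monomials by the first variable that divides them gives
\[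
\mathfrak m=x_1K[x_1,x_2,x_3]\oplus x_2K[x_2,x_3]\oplus x_3K[x_3],
\]
with a piece in one variable. Treating the variables cyclically does better:
\begin{equation}\label{eq:three}
\mathfrak m=x_1K[x_1,x_3]\oplus x_2K[x_2,x_1]\oplus x_3K[x_3,x_2]\oplus x_1x_2x_3K[x_1,x_2,x_3].
\end{equation}
Indeed, the first three pieces contain the monomials whose sets of variables are $\{x_1\}$ or $\{x_1,x_3\}$, then $\{x_2\}$ or $\{x_1,x_2\}$, then $\{x_3\}$ or $\{x_2,x_3\}$, and the last piece contains the rest. Nothing better is possible: two pieces $uS$ and $vS$ with $u,v$ monomials both contain $uv$, so the three generators cannot all lie in pieces with three variables. Hence $\operatorname{sdepth}(\mathfrak m)=2$ for $n=3$.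

What limits the Stanley depth of $\mathfrak m^k$ in general? Every monomial of degree $k$ must start its own piece, and these pieces compete for the monomials of degree $k+1$, of which there are only $\frac{n+k}{k+1}$ times as many. This gives $\operatorname{sdepth}(\mathfrak m^k)\le\lfloor\frac{n+k}{k+1}\rfloor=\lceil\frac n{k+1}\rceil$ (Proposition~\ref{prop:upper}). It is natural to ask whether this count, which sees only two degrees, is the only obstruction. The conjecture that $\operatorname{sdepth}(\mathfrak m^k)=\lceil n/(k+1)\rceil$ for every positive integer $k$ is stated in \cite{Cim}. We prove it.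

\begin{theorem}\label{thm:main}
For every field $K$ and all integers $n,k\ge1$,
\[
\operatorname{sdepth}(\mathfrak m^k)=\Bigl\lceil \frac n{k+1}\Bigr\rceil .
\]
\end{theorem}

The result extends to ideals generated by pairwise coprime monomials, that is, to monomial complete intersections.

\begin{theorem}\label{thm:ci}
Let $R=K[z_1,\dots,z_N]$, let $u_1,\dots,u_n\in R$ $(n\ge1)$ be pairwise coprime monomials different from $1$, and let $J=(u_1,\dots,u_n)$. Then for all $k\ge1$,
\[
\operatorname{sdepth}(J^k)=N-n+\Bigl\lceil \frac n{k+1}\Bigr\rceil .
\]
\end{theorem}

Theorem~\ref{thm:main} is the case $N=n$, $u_i=z_i$, and Theorem~\ref{thm:ci} is deduced from it in Section~\ref{sec:ci}. All decompositions below are partitions of sets of exponent vectors, so they do not depend on $K$.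

Section~\ref{sec:cells} proves the upper bound and reduces the lower bound to the case $n=t(k+1)+1$, where the count above leaves no slack. In that case we generalize \eqref{eq:three}. Section~\ref{sec:circle} constructs the pieces that start in degree $k$ and identifies the monomials that they miss: these are described by sets of variables that are \emph{dense} on a circle. Section~\ref{sec:dense} partitions the monomials with dense support, using a second cyclic order on the same variables.

\section{Cells, the counting bound, and the critical case}\label{sec:cells}

Let $\mathbb N=\{0,1,2,\dots\}$. For $c\in\mathbb N^n$ write $x^c=\prod x_i^{c_i}$, $|c|=\sum c_i$ and $\operatorname{supp}c=\{i:c_i>0\}$, and let $\delta_i\in\mathbb N^n$ be the $i$-th unit vector. We identify a monomial with its exponent vector and a set of variables with the set of their indices.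

For a monomial $u$ and a set $Z$ of variables, the \emph{cell} $uK[Z]$ is the set of monomials $uv$ with $v$ a monomial in the variables of $Z$; its \emph{dimension} is $|Z|$. Let $I\subset S$ be a nonzero monomial ideal. A nonzero $\mathbb Z^n$-homogeneous element of $S$ is a scalar multiple of a monomial, so in a Stanley decomposition of $I$ we may take the $m_i$ to be monomials. Each summand $m_iK[Z_i]$ then has a cell as a $K$-basis, and it is free over $K[Z_i]$ because $S$ is a domain. The sum of the summands is direct if and only if the cells are disjoint, and it equals $I$ if and only if the cells cover the monomials of $I$. So \emph{a Stanley decomposition of $I$ is the same as a partition of the monomials of $I$ into finitely many cells}, and $\operatorname{sdepth}(I)\ge s$ means that there is such a partition with all cells of dimension at least $s$. The monomials of $\mathfrak m^k$ are those of degree at least $k$.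

\begin{proposition}\label{prop:upper}
For all $n,k\ge1$ we have $\operatorname{sdepth}(\mathfrak m^k)\le\lceil n/(k+1)\rceil$.
\end{proposition}

\begin{proof}
Take a partition of the monomials of $\mathfrak m^k$ into cells of dimension at least $s$. A monomial $u$ of degree $k$ lies in a cell $mK[Z]$ with $m\mid u$ and $\deg m\ge k$, so $m=u$; call this cell $uK[Z_u]$. The monomials $ux_i$ with $\deg u=k$ and $x_i\in Z_u$ have degree $k+1$, and they are pairwise distinct because the cells are disjoint. There are $\binom{n+k-1}{k}$ monomials of degree $k$ and $\binom{n+k}{k+1}$ of degree $k+1$, so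
\begin{equation}\label{eq:count}
s\binom{n+k-1}{k}\le\sum_{\deg u=k}|Z_u|\le\binom{n+k}{k+1}=\frac{n+k}{k+1}\binom{n+k-1}{k}.
\end{equation}
Hence $s\le\lfloor\frac{n+k}{k+1}\rfloor=\lceil\frac n{k+1}\rceil$.
\end{proof}

For fixed $k$ the bound jumps from $t$ to $t+1$ when $n$ reaches $t(k+1)+1$. At this value $\frac{n+k}{k+1}=t+1$ exactly, so for $s=t+1$ both inequalities in \eqref{eq:count} must be equalities: every cell that starts in degree $k$ has dimension exactly $t+1$, and these cells cover every monomial of degree $k+1$. This critical case is the heart of the matter.

\begin{proposition}\label{prop:critical}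
Let $t,k\ge1$ and $n=t(k+1)+1$. Then the monomials of degree at least $k$ in $n$ variables can be partitioned into finitely many cells of dimension at least $t+1$.
\end{proposition}

The proof occupies Sections~\ref{sec:circle} and~\ref{sec:dense}. The remaining values of $n$ follow by adding one variable at a time; slicing by the exponent of the new variable brings in the lower powers of the maximal ideal, so the induction runs over all $k$ at once.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:critical}]
Fix $t\ge0$. We prove by induction on $n$ that $\operatorname{sdepth}(\mathfrak m^k)\ge t+1$ in $n$ variables for every $k\ge1$ with $n\ge t(k+1)+1$. If $n=t(k+1)+1$ and $t=0$, then $n=1$ and $\mathfrak m^k=x_1^kK[x_1]$. If $n=t(k+1)+1$ and $t\ge1$, this is Proposition~\ref{prop:critical}. Let $n>t(k+1)+1$ and let $\mathfrak n=(x_1,\dots,x_{n-1})\subset K[x_1,\dots,x_{n-1}]$. A monomial in which $x_n$ has exponent $i<k$ lies in $\mathfrak m^k$ if and only if its part free of $x_n$ has degree at least $k-i$, so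
\[
\mathfrak m^k=\bigoplus_{i=0}^{k-1}x_n^i\,\mathfrak n^{k-i}\ \oplus\ x_n^kS .
\]
For $0\le i\le k-1$ we have $n-1\ge t(k+1)+1\ge t(k-i+1)+1$, so by induction $\mathfrak n^{k-i}$ is partitioned into cells of dimension at least $t+1$, and multiplying by $x_n^i$ takes cells to cells of the same dimension. The last summand is one cell of dimension $n\ge t+1$.

Given $n$ and $k$, take $t=\lceil n/(k+1)\rceil-1$. Then $t(k+1)<n$, so $\operatorname{sdepth}(\mathfrak m^k)\ge t+1=\lceil n/(k+1)\rceil$. Proposition~\ref{prop:upper} gives equality.
\end{proof}

\section{Reductions on a circle}\label{sec:circle}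

From now on $t,k\ge1$ are fixed, $n_j=t(j+1)+1$ for $0\le j\le k$, and $n=n_k$. The set $X=\{1,\dots,n\}$ is ordered cyclically: the successor of $i<n$ is $i+1$ and the successor of $n$ is $1$. A subset $E\subset X$ carries the induced cyclic order, in which the successor of $e$ is the first element of $E$ met after $e$.

Each monomial $x^a$ of degree $k$ needs a set $E(a)$ of $t+1=n-tk$ variables, so $tk$ variables must be deleted: $t$ for each of the $k$ factors of $x^a$. In \eqref{eq:three} the factor $x_\beta$ deletes the variable that follows $\beta$ on the circle. We keep this rule and remove the factors one at a time, each factor $x_\beta$ deleting the $t$ surviving variables after $\beta$, like a convoy of $t$ cars that parks in the next $t$ free places. The difficulty is to make the cells $x^aK[E(a)]$ disjoint, that is, to recover $a$ from an arbitrary monomial $x^c$ of the cell. The idea is to run the same procedure on $x^c$. For the remainder $x^{c-a}$ to lie in $K[E(a)]$, a deleted variable must not occur in what is left of the monomial; we impose this as a condition on each step.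

\begin{example}\label{ex:four}
Let $t=1$, $k=2$, $n=4$. For $x_1^2$, the first factor deletes $2$ and the second deletes $3$, which gives the cell $x_1^2K[x_1,x_4]$. For $x_1x_2$, the factor $x_1$ may not delete $2$ while $x_2$ is present; so $x_2$ goes first and deletes $3$, then $x_1$ deletes $2$, which gives $x_1x_2K[x_1,x_4]$. (The set $E(a)$ need not contain $\operatorname{supp}a$.) For $x_1x_3$ both orders are allowed and both give $x_1x_3K[x_1,x_3]$. Rotating the indices modulo $4$ yields $4+4+2=10$ cells of dimension $2$. In degree $3$ they contain the monomials $x_i^3$ and $x_i^2x_{i-1}$ (from $x_i^2$), $x_i^2x_{i+1}$ and $x_{i-1}x_ix_{i+1}$ (from $x_ix_{i+1}$), and $x_i^2x_{i+2}$ (from $x_ix_{i+2}$): each of the $20$ monomials once.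

Now run the procedure on a monomial of higher degree. In $x_1^2x_2$ only $x_2$ can be removed, deleting $3$; then $x_1$ is removed, deleting $2$. The removed part is $x_1x_2$, the remainder is $x_1$, and we have found the cell $x_1x_2K[x_1,x_4]$. In $x_1^2x_3x_4$ only $x_1$ can be removed, deleting $2$; the remainder $x_1x_3x_4$ occupies all of $\{1,3,4\}$, and the procedure stops after one step. In $x_1x_2x_3x_4$ it stops at once. The monomials on which it stops early form the cell $x_1\cdot x_1x_3x_4K[x_1,x_3,x_4]$, its three rotations, and the cell $x_1x_2x_3x_4S$. In degree $4$ the fifteen cells contain $10\cdot3+4+1=35=\binom74$ monomials, as they should; Proposition~\ref{prop:pieces} shows that they partition the monomials of $\mathfrak m^2$.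
\end{example}

\begin{definition}
A \emph{state of level $j$} $(0\le j\le k)$ is a pair $(E,c)$ with $E\subset X$, $|E|=n_j$, $c\in\mathbb N^n$ and $\operatorname{supp}c\subset E$. Let $j\ge1$ and $\beta\in E$. Let $\operatorname{arc}_E(\beta)$ be the set of the $t$ elements of $E$ that follow $\beta$; it does not contain $\beta$, since $|E|\ge2t+1$. We call $\beta$ \emph{removable} in $(E,c)$ if $c_\beta\ge1$ and $c$ vanishes on $\operatorname{arc}_E(\beta)$. In that case the \emph{reduction at $\beta$} is
\[
(E,c)\to\bigl(E\setminus\operatorname{arc}_E(\beta),\ c-\delta_\beta\bigr),
\]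
and its result is a state of level $j-1$. States of level $0$ admit no reduction. A state is \emph{terminal} if it admits no reduction. We write $\to^*$ for a sequence of zero or more reductions.
\end{definition}

The procedure involves choices, as $x_1x_3$ in Example~\ref{ex:four} shows. They do not affect the outcome, because two possible reductions always commute.

\begin{lemma}\label{lem:confluence}
From every state exactly one terminal state is reachable.
\end{lemma}

\begin{proof}
We use induction on the level $j$. A terminal state reaches only itself; this covers $j=0$. Let $(E,c)$ be a non-terminal state and call the results of its reductions its children. By induction each child reaches exactly one terminal state, so it suffices to show that any two children reach the same one.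

Let $\beta\ne\beta'$ be removable, and put $I=\{\beta\}\cup\operatorname{arc}_E(\beta)$ and $I'=\{\beta'\}\cup\operatorname{arc}_E(\beta')$. Suppose that $p\in I\cap I'$. Then $p$ is $r$ steps after $\beta$ and $r'$ steps after $\beta'$ with $0\le r,r'\le t$, and $r\ne r'$ because $\beta\ne\beta'$. If $r<r'$, then $\beta$ is $r'-r$ steps after $\beta'$, so $\beta\in\operatorname{arc}_E(\beta')$, although $c_\beta\ge1$ and $c$ vanishes on this arc; the case $r'<r$ is the same with $\beta,\beta'$ interchanged. So $I\cap I'=\emptyset$, and $2(t+1)\le|E|=t(j+1)+1$ forces $j\ge2$.

Reduce at $\beta$. The child has level $j-1\ge1$, so reductions are still permitted. The consecutive elements forming $I'$ all survive, so the $t$ successors of $\beta'$ in $E\setminus\operatorname{arc}_E(\beta)$ still form $\operatorname{arc}_E(\beta')$; and $c-\delta_\beta$ agrees with $c$ on $I'$. Hence $\beta'$ is removable in the child, and reducing at it gives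
\[
\bigl(E\setminus(\operatorname{arc}_E(\beta)\cup\operatorname{arc}_E(\beta')),\ c-\delta_\beta-\delta_{\beta'}\bigr).
\]
This state is symmetric in $\beta$ and $\beta'$, so it is reachable from both children, and its terminal state is the terminal state of each of them.
\end{proof}

The next lemma says that the remainder plays no role in the procedure: the run on $x^c$ is the run on the removed part $x^a$.

\begin{lemma}\label{lem:transfer}
Let $(E,d)$ be a state and $a\in\mathbb N^n$. Then $(X,a)\to^*(E,0)$ if and only if $(X,a+d)\to^*(E,d)$.
\end{lemma}

\begin{proof}
Suppose that one of the two holds, by reductions at $\beta_1,\dots,\beta_m$. We show that the same sequence works for the other. The sets $X=E_1\supset E_2\supset\dots\supset E_{m+1}=E$ with $E_{i+1}=E_i\setminus\operatorname{arc}_{E_i}(\beta_i)$ depend only on the sequence. In both cases, comparing the first and last vectors gives $a=\delta_{\beta_1}+\dots+\delta_{\beta_m}$. Put $a^{(i)}=\delta_{\beta_i}+\dots+\delta_{\beta_m}$. The vectors before the $i$-th step are $a^{(i)}$ and $a^{(i)}+d$ respectively, and both are at least $1$ at $\beta_i$. It remains to see that $a^{(i)}$ vanishes on $\operatorname{arc}_{E_i}(\beta_i)$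 if and only if $a^{(i)}+d$ does. This holds because the arc is disjoint from $E$, which contains $\operatorname{supp}d$.
\end{proof}

It remains to understand where the procedure stops. Let $E$ be a cyclically ordered set with more than $t$ elements. A subset $B\subset E$ is \emph{dense} in $E$ if every $t$ consecutive elements of $E$ include an element of $B$. For $t=1$ the only dense subset is $E$.

\begin{lemma}\label{lem:terminal}
\begin{enumerate}
\item[(a)] If $|E|=tq+1$ with $q\ge1$, then every dense subset of $E$ has at least $q+1$ elements.
\item[(b)] Let $(E,d)$ be a state of level $j\ge1$. It is terminal if and only if $d=0$ or $\operatorname{supp}d$ is dense in $E$. In the second case $|d|\ge j+2$.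
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A dense set $B$ is nonempty. Take $b\in B$ and cut the other $tq$ elements of $E$ into $q$ blocks of $t$ consecutive elements; each block meets $B$.

(b) If $d=0$, no $\beta$ has $d_\beta\ge1$. If $\operatorname{supp}d$ is dense, $d$ vanishes on no arc, and $|d|\ge j+2$ by (a) with $q=j+1$. Conversely, let $d\ne0$ vanish on a block of $t$ consecutive elements of $E$. Walk backward from the block to the first point $\beta$ of $\operatorname{supp}d$. Then $d$ vanishes between $\beta$ and the block and on the block, hence on the $t$ successors of $\beta$, and $\beta$ is removable.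
\end{proof}

Here the value $n_j=t(j+1)+1$ enters: a circle of this size cannot be blocked by $j$ or fewer factors, so a monomial of degree at most $k$ is removed completely. Precisely, let $|a|\le k$ and let $(E,d)$ be the terminal state of $(X,a)$, of level $j$. It is reached in $k-j$ steps, so $|d|=|a|-(k-j)\le j$. If $d\ne0$, then $j\ge1$ and Lemma~\ref{lem:terminal}(b) gives $|d|\ge j+2$, a contradiction. Hence $d=0$ and $j=k-|a|$. We denote this set $E$, which is determined by $a$ by Lemma~\ref{lem:confluence}, by $E(a)$; it has $n_{k-|a|}$ elements. For $|a|\le k$ define
\[
P_a=\begin{cases}\{a+d:\ \operatorname{supp}d\subset E(a)\}&\text{if }|a|=k,\\[2pt] \{a+d:\ \operatorname{supp}d\text{ is a dense subset of }E(a)\}&\text{if }|a|<k.\end{cases}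
\]

\begin{proposition}\label{prop:pieces}
The set $\{c\in\mathbb N^n:|c|\ge k\}$ is the disjoint union of the finitely many sets $P_a$ with $|a|\le k$.
\end{proposition}

\begin{proof}
Let $c=a+d\in P_a$ and $j=k-|a|$. The state $(E(a),d)$ has level $j$ and is terminal, by definition if $j=0$ and by Lemma~\ref{lem:terminal}(b) if $j\ge1$. By Lemma~\ref{lem:transfer} it is reachable from $(X,c)$, so by Lemma~\ref{lem:confluence} it is \emph{the} terminal state of $(X,c)$. Thus $c$ determines $d$ and $a=c-d$, and the sets $P_a$ are disjoint. Moreover $|c|\ge k$: for $j=0$ because $|a|=k$, and for $j\ge1$ because $|d|\ge j+2$.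

Conversely, let $|c|\ge k$, let $(E,d)$ be the terminal state of $(X,c)$, of level $j$, and let $a=c-d$. Then $a$ is a sum of $k-j$ unit vectors, and $(X,a)\to^*(E,0)$ by Lemma~\ref{lem:transfer}, so $E=E(a)$. If $j=0$, then $c\in P_a$. If $j\ge1$, then $|d|=|c|-(k-j)\ge j\ge1$; this is where $|c|\ge k$ is used. So $d\ne0$, its support is dense in $E(a)$ by Lemma~\ref{lem:terminal}(b), and $c\in P_a$.
\end{proof}

For $|a|=k$ the set $P_a$ is the cell $x^aK[E(a)]$, of dimension $n_0=t+1$. For $|a|=k-j<k$ it is $x^a$ times the set of monomials with dense support in $E(a)$, a circle with $tq+1$ elements where $q=j+1\ge2$. These sets must still be cut into large cells.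

\section{Monomials with dense support}\label{sec:dense}

For a set $A$ of indices let $x_A=\prod_{e\in A}x_e$.

\begin{proposition}\label{prop:dense}
Let $t\ge1$, $q\ge2$, and let $E$ be a cyclically ordered set with $L=tq+1$ elements. The monomials in variables indexed by $E$ whose support is dense in $E$ can be partitioned into finitely many cells $x_AK[Z_A]$ with $|Z_A|\ge t+1$.
\end{proposition}

Together with Proposition~\ref{prop:pieces}, this proves Proposition~\ref{prop:critical}, and with it Theorem~\ref{thm:main}: apply it to $E(a)$ with $q=k-|a|+1$ for each $a$ with $|a|<k$, and multiply the cells by $x^a$.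

If $A\subset Z$, a monomial lies in $x_AK[Z]$ if and only if its support $B$ satisfies $A\subset B\subset Z$. So it suffices to partition the dense subsets of $E$ into intervals $[A,Z]=\{B:A\subset B\subset Z\}$ with $|Z|\ge t+1$. If $t\le q$, the one-point intervals $[B,B]$ will do, by Lemma~\ref{lem:terminal}(a). If $t>q$, there can be dense sets with at most $t$ elements, and they must be grouped with larger ones without overlap. We construct a map $B\mapsto A(B)\subset B$ that discards redundant elements, and show that its fibers are intervals with large top and that it preserves density.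

\subsection*{A second cyclic order}
Since $q\cdot(-t)\equiv1\pmod L$, the class of $q$ generates $\mathbb Z/L$. So we can label $E$ by $\mathbb Z/L$ in such a way that the successor of $y$ in $E$ is $y+q$. The sets of $t$ consecutive elements of $E$ become the \emph{windows}
\[
W_y=\{y+q,\,y+2q,\dots,y+tq\},\qquad y\in\mathbb Z/L,
\]
and $B$ is dense if and only if it meets every window. There is now a second cyclic order, the \emph{reading order} $y\mapsto y+1$; see Figure~\ref{fig:array}. Two features make it useful. First, $y+tq=y-1$: walking the length of a window forward in $E$ is one step back in the reading order. Second, taking every $q$-th element along the reading order collects at least $L/q>t$ elements, which is the size required of $Z_A$.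

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=0.95,every node/.style={circle,minimum size=6.5mm,inner sep=0pt}]
\foreach \y/\c/\r in {0/0/0,7/1/2,8/2/2,12/0/4} \node[draw,fill=black,text=white] (n\y) at (\c,-\r) {\y};
\foreach \y/\c/\r in {3/0/1,6/0/2,11/2/3} \node[draw] (n\y) at (\c,-\r) {\y};
\foreach \y/\c/\r in {1/1/0,2/2/0,4/1/1,5/2/1,9/0/3,10/1/3} \node (n\y) at (\c,-\r) {\y};
\foreach \a/\b in {0/3,3/6,6/9,9/12,2/5,5/8,8/11,1/4,4/7,7/10} \draw[->] (n\a) -- (n\b);
\draw[->,dashed] (n11) -- (n1);
\draw[->,dashed] (n10) -- (n0);
\draw[->,dashed,rounded corners] (n12) -- (2.6,-4) -- (2.6,0) -- (n2);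
\end{tikzpicture}
\caption{The two cyclic orders on $\mathbb Z/13$ for $q=3$, $t=4$. The numbers are written in rows of length $q$, so the reading order $y\mapsto y+1$ runs along the rows, while the order $y\mapsto y+q$ of $E$ follows the arrows. The black set $A=\{0,7,8,12\}$ meets every $4$ consecutive elements along the arrows, and its gaps $1,7,1,4$ in the reading order are not divisible by $3$. The black and the circled elements form $Z_A$: starting from each element of $A$, take every third number until the next element of $A$.}\label{fig:array}
\end{figure}

For $\emptyset\ne B\subset\mathbb Z/L$ and $b\in B$, the \emph{gap} $g_B(b)$ is the least integer $g\ge1$ with $b-g\in B$. The gaps are the distances between neighbors of $B$ in the reading order, so $\sum_{b\in B}g_B(b)=L$. Call $b$ \emph{inert} in $B$ if $q\mid g_B(b)$ and \emph{active} otherwise, and let $A(B)$ be the set of active elements. Since $q\ge2$ and $L\equiv1\pmod q$, not all gaps are divisible by $q$, so $A(B)\ne\emptyset$. A \emph{core} is a nonempty set $A$ with no inert element. For a core $A$ and $\alpha\in A$ let $g^+(\alpha)$ be the least $g\ge1$ with $\alpha+g\in A$, and put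
\[
Z_A=\{\alpha+qi:\ \alpha\in A,\ i\ge0,\ qi<g^+(\alpha)\}\supset A .
\]

\begin{example}\label{ex:seven}
The smallest case with $t>q$ is $q=2$, $t=3$, $L=7$; it is needed for $\mathfrak m$ in seven variables. The order of $E$ is $0,2,4,6,1,3,5$. A subset is dense if its successive distances along this order are at most $3$; these distances add up to $7$. So the dense $3$-sets have distances $(1,3,3)$ or $(2,2,3)$, seven of each type, and each must be put under a set of size at least $4$. A core has odd gaps with sum $7$. Up to translation the cores are as follows.
\[
\begin{array}{c|c|c|c}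
A & g^+ & Z_A & \text{dense?}\\ \hline
\{0\} & 7 & \{0,2,4,6\} & \text{no}\\
\{0,1,2\} & 1,1,5 & \{0,1,2,4,6\} & \text{yes, distances }1,3,3\\
\{0,1,4\} & 1,3,3 & \{0,1,3,4,6\} & \text{yes, distances }2,2,3\\
\{0,1,2,3,4\} & 1,1,1,1,3 & \{0,1,2,3,4,6\} & \text{yes}\\
\mathbb Z/7 & 1,\dots,1 & \mathbb Z/7 & \text{yes}
\end{array}
\]
The first four rows have seven translates each. The intervals $[A,Z_A]$ over the dense cores contain, counted together, $14$ sets of size $3$, $14\cdot2=28$ of size $4$, $14+7=21$ of size $5$, $7$ of size $6$ and $1$ of size $7$. These are exactly the numbers of dense sets: a $4$-set fails to be dense only if its complement is one of the seven windows, leaving $35-7=28$, and all larger sets are dense. No member of $[\{0\},\{0,2,4,6\}]$ is dense, since all miss the window $\{1,3,5\}$. The lemmas below explain this picture.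
\end{example}

\begin{lemma}\label{lem:inert}
If $b$ is inert in $B$, then $B'=B\setminus\{b\}$ is nonempty and $A(B')=A(B)$. Consequently $A(B)$ is obtained from $B$ by removing, one at a time, an element that is inert in the current set, and $A(B)$ is a core.
\end{lemma}

\begin{proof}
The gap of the only element of a singleton is $L$, which is not divisible by $q$; so $B\ne\{b\}$. Removing $b$ changes only the gap of the element of $B$ that follows $b$ in the reading order, and it adds $g_B(b)\equiv0\pmod q$ to it. So every remaining element keeps its status. Repeating this, the inert elements of $B$ can be removed in any order, each being inert when its turn comes, and in the final set $A(B)$ all elements are active.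
\end{proof}

\begin{lemma}\label{lem:fibers}
Let $A$ be a core and $\emptyset\ne B\subset\mathbb Z/L$. Then $A(B)=A$ if and only if $A\subset B\subset Z_A$. Moreover $|Z_A|\ge t+1$.
\end{lemma}

\begin{proof}
The \emph{segments} $\{\alpha+o:0\le o<g^+(\alpha)\}$, $\alpha\in A$, partition $\mathbb Z/L$, and $Z_A$ consists of the elements whose offset $o$ in their segment is divisible by $q$. Therefore
\[
|Z_A|=\sum_{\alpha\in A}\Bigl\lceil\frac{g^+(\alpha)}q\Bigr\rceil\ge\frac Lq>t .
\]

Suppose that $A(B)=A$. Then $A\subset B$. Let $b\in B\setminus A$, and let $\alpha+o_0,\dots,\alpha+o_r=b$ with $0=o_0<\dots<o_r$ be the elements of $B$ in the segment of $b$, up to $b$. For $1\le i\le r$ the element $\alpha+o_i$ is not in $A$, so it is inert and its gap $o_i-o_{i-1}$ is divisible by $q$. Hence $q\mid o_r$ and $b\in Z_A$.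

Suppose that $A\subset B\subset Z_A$. The elements of $B$ in the segment of $\alpha$ have offsets divisible by $q$, and $\alpha$ is one of them. So each of them other than $\alpha$ has as gap a difference of two such offsets and is inert. This shows that the elements of $B\setminus A$ are inert. Every element of $A$ has the form $\alpha^+=\alpha+g^+(\alpha)$ with $\alpha\in A$, and $g^+(\alpha)=g_A(\alpha^+)$ is not divisible by $q$ because $A$ is a core. The gap of $\alpha^+$ in $B$ is $g^+(\alpha)-qi$, where $qi$ is the largest offset of an element of $B$ in the segment of $\alpha$; so $\alpha^+$ is active in $B$. Thus $A(B)=A$.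
\end{proof}

By Lemmas~\ref{lem:inert} and~\ref{lem:fibers}, the intervals $[A,Z_A]$ over all cores partition \emph{all} nonempty subsets of $\mathbb Z/L$. (For $q=2$ this alone gives Proposition~\ref{prop:critical} with $k=1$.) What is still needed is that no interval contains both dense and non-dense sets. This is where the two orders interact.

\begin{lemma}\label{lem:density}
A nonempty set $B\subset\mathbb Z/L$ is dense if and only if $A(B)$ is dense.
\end{lemma}

\begin{proof}
A set containing a dense set is dense, so one direction is immediate. By Lemma~\ref{lem:inert} it remains to show: if $B$ is dense and $b$ is inert in $B$, then $B'=B\setminus\{b\}$ is dense.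

Let $g_B(b)=qm$ and $\alpha=b-qm\in B$. Since $B\ne\{b\}$, we have $qm<L$, so $1\le m\le t$ and $\alpha\ne b$. Thus $\alpha$ is $m$ steps before $b$ in the order of $E$, and by the definition of the gap
\begin{equation}\label{eq:empty}
\alpha+o\notin B\qquad\text{for }0<o<qm .
\end{equation}
Since $B$ is dense, the window $W_b$ contains an element $b'=b+qp\in B$ with $1\le p\le t$, and $b'\ne b$ because $0<qp<L$. We claim that $m+p\le t$: the far end of $W_b$ wraps around into the empty stretch \eqref{eq:empty}. Indeed, suppose that $i=m+p-t\ge1$. We have $i\le m$ because $p\le t$, and $tq\equiv-1\pmod L$ gives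
\[
b'=\alpha+q(m+p)=\alpha+qi+qt=\alpha+(qi-1),\qquad q-1\le qi-1\le qm-1 .
\]
As $q\ge2$, the offset $qi-1$ lies strictly between $0$ and $qm$, contradicting \eqref{eq:empty}.

Now let $W_y$ be a window. If $b\notin W_y$, then $W_y$ meets $B$ in an element of $B'$. Otherwise $b=y+ql$ with $1\le l\le t$. If $l>m$, then $\alpha=y+q(l-m)\in W_y$. If $l\le m$, then $l+p\le m+p\le t$ and $b'=y+q(l+p)\in W_y$. Both $\alpha$ and $b'$ belong to $B'$, so $B'$ meets every window.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dense}]
Dense sets are nonempty. By Lemmas~\ref{lem:inert} and~\ref{lem:density}, the dense sets are the disjoint union of the fibers $\{B:A(B)=A\}$ over the dense cores $A$. By Lemma~\ref{lem:fibers} each fiber is the interval $[A,Z_A]$, with $|Z_A|\ge t+1$. So the cells $x_AK[Z_A]$, for $A$ a dense core, form the required partition.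
\end{proof}

\begin{remark}
The hypothesis $q\ge2$ was used to get $A(B)\ne\emptyset$ and $qi-1>0$. For $q=1$ and $t\ge2$ the statement is false: then $|E|=t+1$, the dense sets are those with at least two elements, all cells would have to involve all variables, and the cells of two different squarefree monomials of degree $2$ would intersect. The case $q=1$ corresponds to level $0$, where no density condition arises because the procedure of Section~\ref{sec:circle} has run to the end.
\end{remark}

\section{Powers of monomial complete intersections}\label{sec:ci}

We prove Theorem~\ref{thm:ci}. Let $V_i$ be the set of variables dividing $u_i$. The sets $V_1,\dots,V_n$ are nonempty because $u_i\ne1$, and pairwise disjoint because the $u_i$ are pairwise coprime. Let $V_0$ be the set of remaining variables. Every monomial $v\in R$ factors uniquely as $v=v_0v_1\cdots v_n$ with $v_i\in K[V_i]$. Write $u^b=\prod u_i^{b_i}$ for $b\in\mathbb N^n$, and let $c_i(v)=\max\{e:u_i^e\mid v\}$, which is finite and depends only on $v_i$. By coprimality,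
\begin{equation}\label{eq:divides}
u^b\mid v\iff b_i\le c_i(v)\text{ for all }i ,
\end{equation}
and $c(u^a)=a$. The ideal $J^k$ is generated by the $u^b$ with $|b|=k$, and a monomial lies in a monomial ideal if and only if it is divisible by one of the monomial generators. So \eqref{eq:divides} gives $v\in J^k\iff|c(v)|\ge k$. The map $v\mapsto c(v)$ therefore relates $J^k$ to $\mathfrak m^k$ in $n$ variables. Put $s=\lceil n/(k+1)\rceil$.

\begin{proof}[Lower bound]
By Theorem~\ref{thm:main}, $\{c\in\mathbb N^n:|c|\ge k\}$ is a finite disjoint union of sets $a+\mathbb N^Z$ with $Z\subset\{1,\dots,n\}$ and $|Z|\ge s$, where $\mathbb N^Z$ is the set of vectors supported in $Z$. It suffices to partition each preimage $\{v:c(v)\in a+\mathbb N^Z\}$ into cells of dimension at least $N-n+s$. The condition on $v$ splits into one condition for each factor $v_i$.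

The factor $v_0$ is arbitrary: one cell $K[V_0]$ of dimension $|V_0|$. For $i\in Z$ the condition is $c_i(v)\ge a_i$, so $v_i$ ranges over the cell $u_i^{a_i}K[V_i]$ of dimension $|V_i|$. For $i\notin Z$ the condition is $c_i(v)=a_i$, so $v_i=u_i^{a_i}w$ with $w\in K[V_i]$ a monomial not divisible by $u_i$. Write $u_i=y_1^{e_1}\cdots y_p^{e_p}$ with $V_i=\{y_1,\dots,y_p\}$. Classify $w$ by the smallest $l$ for which the exponent $f$ of $y_l$ in $w$ is less than $e_l$. For given $l$ and $f$, the exponents of $y_1,\dots,y_{l-1}$ are at least $e_1,\dots,e_{l-1}$ and those of $y_{l+1},\dots,y_p$ are free. So $v_i$ ranges over the disjoint union of the cells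
\[
u_i^{a_i}\,y_1^{e_1}\cdots y_{l-1}^{e_{l-1}}y_l^{f}\;K[V_i\setminus\{y_l\}],\qquad 1\le l\le p,\quad 0\le f<e_l ,
\]
each of dimension $|V_i|-1$. A product of cells in disjoint sets of variables is a cell, and dimensions add. The preimage is thus partitioned into finitely many cells of dimension $N-(n-|Z|)\ge N-n+s$.
\end{proof}

\begin{proof}[Upper bound]
We repeat the count of Proposition~\ref{prop:upper} with the $u_i$ in place of the variables. Take a partition of the monomials of $J^k$ into cells of dimension at least $s'$. Let $|a|=k$ and let $mK[Z_a]$ be the cell containing $u^a$. Then $u^b\mid m\mid u^a$ for some $b$ with $|b|=k$. By \eqref{eq:divides}, $b_i\le a_i$ for all $i$, so $b=a$ and $m=u^a$. Let $\zeta_a=\{i\in\{1,\dots,n\}:V_i\subset Z_a\}$. For each $i\notin\zeta_a$ the set $Z_a$ misses a variable of $V_i$, and the $V_i$ are disjoint, so $s'\le|Z_a|\le N-(n-|\zeta_a|)$, that is, $|\zeta_a|\ge s'-N+n$. For $i\in\zeta_a$ the monomial $u^{a+\delta_i}=u^au_i$ lies in $u^aK[Z_a]$. These monomials, for $|a|=k$ and $i\in\zeta_a$, are pairwise distinct, since the cells for different $a$ are disjoint and the $u_i$ are distinct, and all have the form $u^b$ with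 $|b|=k+1$. Hence
\[
(s'-N+n)\binom{n+k-1}{k}\le\binom{n+k}{k+1},
\]
and the identity in \eqref{eq:count} gives $s'-N+n\le\lfloor\frac{n+k}{k+1}\rfloor=s$.
\end{proof}

\begin{remark}
Neither hypothesis on the $u_i$ can be dropped. The ideal $J=(z_1,z_2)^3\subset K[z_1,z_2]$ has $n=4$ monomial generators that are not coprime; for $k=1$ the formula would give $2-4+2=0$, while $\operatorname{sdepth}(J)=1$ by Theorem~\ref{thm:main}. If $u_1=1$ and $n\ge2$, then $J^k=R$ has Stanley depth $N$, while $\lceil n/(k+1)\rceil<n$ makes the formula smaller than $N$.
\end{remark}

\begin{thebibliography}{1}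
\bibitem{Cim} Mircea Cimpoeas, \emph{Some remarks on the Stanley's depth for multigraded modules}, arXiv:0808.2657 (2008).
\end{thebibliography}
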